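\title{Simply connected smooth $4$-manifolds as real loci of $8$-dimensional conjugation manifolds}

\begin{abstract}
We show that every simply connected closed smooth $4$-manifold $M$ is diffeomorphic to the real locus of a closed $3$-connected smooth $8$-dimensional conjugation manifold. This answers a question of Pitsch and Scherer. A bordism from $M$ to copies of $\pm\mathbb{C}P^2\subset\pm\mathbb{H}P^2$ gives a $3$-connected $8$-manifold with an involution whose fixed set is $M$ but whose middle homology is too large. The excess is a free $\mathbb{Z}[C_2]$-module, and we remove it by equivariant surgery away from $M$. The algebra that makes the surgery possible is governed by a $\mathbb{Z}/4$-valued quadratic form and its Gauss sum.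
\end{abstract}

\section{Introduction}\label{sec:intro}

Complex conjugation on $\mathbb{C}P^n$ has fixed set $\mathbb{R}P^n$, and the mod $2$ cohomology rings of the two spaces are isomorphic by a map that halves degrees. Conjugation spaces are the spaces with an involution for which such an isomorphism can be read off from equivariant cohomology.

Let $C_2=\{1,\tau\}$ act on a space $X$. The fixed set $X^\tau$ is called the \emph{real locus}. Throughout, cohomology without coefficients has coefficients in $\mathbb{F}_2$, and homology has coefficients in $\mathbb{Z}$. Borel cohomology is $H^*_{C_2}(X)=H^*(X\times_{C_2}S^\infty)$; it is an algebra over $H^*(\mathbb{R}P^\infty)=\mathbb{F}_2[u]$, $|u|=1$, and $\rho\colon H^*_{C_2}(X)\to H^*(X)$ denotes restriction to the fiber. The action on $X^\tau$ is trivial, so $H^*_{C_2}(X^\tau)=H^*(X^\tau)[u]$.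

\begin{definition}[following Hausmann, Holm and Puppe]\label{def:conj}
The space $X$ is a \emph{conjugation space} if $H^{\mathrm{odd}}(X)=0$ and there are an additive isomorphism $\kappa\colon H^{2*}(X)\to H^*(X^\tau)$ that divides degrees by two and an additive section $\sigma\colon H^{2*}(X)\to H^{2*}_{C_2}(X)$ of $\rho$ such that for every $x\in H^{2m}(X)$ the \emph{conjugation equation}
\[
\sigma(x)|_{X^\tau}=\kappa(x)u^m+(\text{terms of lower degree in }u)
\]
holds in $H^*(X^\tau)[u]$. A \emph{conjugation manifold} is a smooth manifold with a smooth involution that makes it a conjugation space.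
\end{definition}

The existence of some $\kappa$ only compares Betti numbers. The conjugation equation ties $\kappa$ to the action: a class of degree $2m$ restricts to a polynomial in $u$ that could have degree up to $2m$, and the equation asks that it have degree at most $m$, with coefficient $\kappa(x)$ at $u^m$. It is known that $\kappa$ is then a ring isomorphism, and even an isomorphism of unstable algebras after dividing degrees by two. For $\mathbb{C}P^n$, let $\sigma(x)$ be the equivariant Euler class of the tautological line bundle with its conjugation. Over $\mathbb{R}P^n$ this bundle is the sum of two copies of the real tautological bundle, with $\tau$ acting by $1$ and by $-1$, so $\sigma(x)$ restricts to $a(a+u)=au+a^2$, where $a$ generates $H^1(\mathbb{R}P^n)$. Thus $\sigma(x^m)=\sigma(x)^m$ and $\kappa(x^m)=a^m$ satisfy the definition.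

Which spaces are real loci? It is known that the homotopy type of every simply connected closed smooth $4$-manifold is realized: for each such manifold there is an $8$-dimensional conjugation \emph{space} whose real locus is homotopy equivalent to it. For $\mathbb{C}P^2$ one can take the conjugation \emph{manifold} $\mathbb{H}P^2$ (Example~\ref{ex:HP2}). The following problem comes from the paper of Pitsch and Scherer \cite{PS}.

\medskip
\noindent\textbf{Problem.} \emph{Given a simply connected closed smooth $4$-manifold $M$, is there an $8$-dimensional conjugation manifold whose real locus has the homotopy type of $M$?}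
\medskip

The first cases are easy. We shall see (Proposition~\ref{prop:criterion}) that a closed $3$-connected $8$-manifold $W$ with a smooth involution with fixed set $M$ is a conjugation manifold as soon as $b_4(W)=b_2(M)$. This applies to $S^8$ with a linear involution fixing $S^4$, to $\mathbb{H}P^2$, and to $S^4\times S^4$ with the product of two linear involutions fixing $S^2$. Equivariant connected sum at fixed points adds both Betti numbers, so all connected sums of copies of $\mathbb{C}P^2$, $-\mathbb{C}P^2$ and $S^2\times S^2$ are real loci. The intersection form of such a sum is odd or has signature zero. A smooth quartic surface in $\mathbb{C}P^3$ has $c_1=0$ and $\langle p_1,[M]\rangle=(4-16)\cdot 4=-48$, hence an even form of signature $-16$, and so is not homotopy equivalent to any of these sums.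

The definition sees only the mod $2$ intersection form of $M$, which is determined by $b_2(M)$ and by its parity and therefore agrees with the form of one of the sums above. So the cohomology ring gives no obstruction. A smooth involution, however, links integral invariants: the signature of $W$, the self-intersection of $M$, and the Pontryagin classes of $W$, of $M$ and of the normal bundle. One would guess that the answer is yes provided that these numbers can be made compatible. They can, and the real locus can be prescribed up to diffeomorphism.

\begin{theorem}\label{thm:main}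
Let $M$ be a simply connected closed smooth $4$-manifold. There is a closed $3$-connected smooth $8$-manifold $W$ with a smooth involution which makes it a conjugation manifold and whose real locus is diffeomorphic to $M$.
\end{theorem}

\section{The method in the case $M=S^4$}\label{sec:example}

From now on $M$ is a simply connected closed smooth $4$-manifold with a chosen orientation, $b=b_2(M)$, $s=\operatorname{sign}M$, and $\Lambda=\mathbb{Z}[C_2]$. A dot denotes the integral intersection product, and $x^2=x\cdot x$.

\begin{definition}\label{def:Minv}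
An \emph{$M$-involution} is a closed oriented $3$-connected smooth $8$-manifold $W$ with a smooth involution $\tau$ whose fixed set is identified with $M$. Let $\nu$ be the normal bundle of $M$, oriented by $TW|_M=TM\oplus\nu$, and put
\[
L=H_4(W),\qquad \delta=[M]\in L,\qquad q=PD\bigl(\tfrac{p_1}{2}(W)\bigr)\in L,\qquad L^\pm=\{x\in L:\tau x=\pm x\}.
\]
\end{definition}

At a fixed point $d\tau=\operatorname{diag}(1_4,-1_4)$, so $\tau$ preserves the orientation and acts on $L$ by an isometry. The group $L$ is free, since its torsion is isomorphic to that of $H_3(W)=0$, and the form is unimodular by Poincar\'e duality. The manifold $W$ is spin, and $\frac{p_1}{2}$ is the integral class of spin bundles with $2\cdot\frac{p_1}{2}=p_1$; as $L$ is free, $q$ is determined by $2q\cdot x=\langle p_1(W),x\rangle$. Both $\delta$ and $q$ lie in $L^+$. We identify $L$ with $H^4(W;\mathbb{Z})$ by Poincar\'e duality, which commutes with $\tau$, and $L/2L$ with $H^4(W)$.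

A conjugation manifold with real locus $M$ has $\dim H^4=b$. An $M$-involution can have larger middle homology, and the task is to cut it down without touching $M$. The tool is surgery on a pair of disjoint framed $4$-spheres $S$, $\tau S$ in $W\setminus M$: remove the tubes $S^4\times D^4$ and glue in two copies of $D^5\times S^3$, interchanged by the involution. If $x$ is the class of $S$, then $x^2=0$ and $q\cdot x=0$ because the normal bundle is trivial, $x\cdot\tau x=0$ because $S\cap\tau S=\emptyset$, and $\delta\cdot x=0$ because $S\cap M=\emptyset$. The case $M=S^4$, $b=0$ shows these conditions at work.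

\medskip
\noindent\textbf{An obstructed example.} Let $Y=S^4\times S^4$ with $\tau$ the swap of the factors. The fixed set is the diagonal $\Delta\cong S^4$. With $a=[S^4\times p_0]$ we have $L=\Lambda a$, $a^2=0$, $a\cdot\tau a=1$, $\delta=a+\tau a$ and $q=0$. For $x=ma+n\tau a$ we get $x\cdot\tau x=m^2+n^2$, so no surgery reduces $L$. The reason is a signature: $L^-$ is spanned by $a-\tau a$, of square $-2$, whereas the goal is $L^-=0$.

\medskip
\noindent\textbf{The double.} Let $D'\subset\operatorname{int}D$ be small discs around $p_0$ in $S^4$, let $Y^\circ=Y\setminus\operatorname{int}(D\times D)$, and let $W_1=Y\#(-Y)$ be the double of $Y^\circ$. Its fixed set is the double of $\Delta\cap Y^\circ$, again $S^4$. Let $a'$ be minus the mirror image of $a$. Then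
\[
L=\Lambda a\oplus\Lambda a',\qquad a\cdot\tau a=1,\quad a'\cdot\tau a'=-1,\quad a^2=a'^2=0,\qquad \delta=(1+\tau)(a+a'),
\]
and now $\operatorname{sign}L^+=\operatorname{sign}L^-=0$. The form vanishes on both submodules $\Lambda(a+a')$ and $\Lambda(a-a')$, each of half the rank of $L$. They differ in their position relative to the fixed set: $\delta\cdot(a+a')=1-1=0$, while $\delta\cdot(a-a')=2$. Only the first is usable, and it is the one that contains $\delta$.

The surgery can be carried out by hand. The set $(S^4\setminus\operatorname{int}D)\times D'\cong D^4\times D^4$ in $Y^\circ$ is disjoint from $\Delta$ and from its image under $\tau$. Its double is a copy of $S^4\times D^4$ in $W_1$ whose core represents $a+a'$. Surgery replaces it by $D^5\times S^3=(D^4\times[-1,1])\times S^3$, which is a collar joining the two copies of $D^4\times S^3$ that were exposed in the two halves. So surgery on this sphere and its translate yields the double of what is left of $Y^\circ$. Up to an equivariant isotopy and corners, what is left is $C\times C$ with the swap, where $C\subset S^4$ is the complement of an open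 disc. The result is $S^8$ with a linear involution fixing $S^4$.

\medskip
\noindent\textbf{The role of $q$.} Take $S^8$ with this involution and form the connected sum with two copies of $\mathbb{H}P^2\#(-\mathbb{H}P^2)$ at the points of a free orbit. Then $L=\Lambda x\oplus\Lambda x'$ with $x^2=1$, $x'^2=-1$, $x\cdot\tau x=x'\cdot\tau x'=0$ and $\delta=0$. Since $p_1(\mathbb{H}P^2)$ is twice a generator (Example~\ref{ex:HP2}), we can choose signs with $q\cdot x=1$, $q\cdot x'=-1$, that is, $q=(1+\tau)(x+x')$. Again the form vanishes on $\Lambda(x\pm x')$, but an embedded sphere in the class $x-x'$ has normal bundle with $p_1=2q\cdot(x-x')=4$. The usable submodule is the one that contains $q$.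

\medskip
\noindent\textbf{Plan.} In general $L\cong\mathbb{Z}^b\oplus\Lambda^r$ as a module, and $W$ is a conjugation manifold when $r=0$ (Section~\ref{sec:lattice}). Surgery is possible on every free isotropic summand orthogonal to $\delta$ and $q$ (Section~\ref{sec:surgery}). After enlarging $W$ by connected sums we split $L$ \emph{orthogonally} as $T\oplus F$, with $T$ unimodular of rank $b$ and fixed by $\tau$, and $F$ free (Section~\ref{sec:split}). Then we find in $F$ a Lagrangian containing the components of $\delta$ and $q$ (Section~\ref{sec:lagr}). Both steps need numerical conditions on $\operatorname{sign}W$, $\delta^2$, $\delta\cdot q$, $q^2$. Section~\ref{sec:start} constructs an $M$-involution for which all four numbers equal $s$, and Section~\ref{sec:proof} chooses a matching $T$.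

\section{Background}\label{sec:background}

\subsection*{Lattices}
A \emph{lattice} is a finitely generated free abelian group with a symmetric integral form that is nondegenerate over $\mathbb{Q}$. It is \emph{unimodular} if the form identifies it with its dual, and \emph{even} if all squares are even. A vector $c$ is \emph{characteristic} if $x^2\equiv c\cdot x\bmod 2$ for all $x$. The hyperbolic plane $\mathbb{U}$ has a basis $e,f$ with $e^2=f^2=0$, $e\cdot f=1$. We use four standard facts.
\begin{enumerate}
\item[(L1)] A unimodular sublattice $T$ of a lattice $L$ splits off: $L=T\oplus T^\perp$.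
\item[(L2)] (van der Blij) In a unimodular lattice, $c^2\equiv\operatorname{sign}\bmod 8$ for $c$ characteristic.
\item[(L3)] An even unimodular lattice of signature $0$ is isometric to some $\mathbb{U}^n$.
\item[(L4)] (Milgram's formula, \cite[App.~4]{MH}) For an even lattice $G$ with form $\langle\,,\rangle$ and dual lattice $G^*\subset G\otimes\mathbb{Q}$,
$\sum_{y\in G^*/G}e^{\pi i\langle y,y\rangle}=|G^*/G|^{1/2}e^{\pi i\operatorname{sign}G/4}$.
\end{enumerate}
If $\tau$ is an isometric involution of $L$, then $L^+\perp L^-$ and $L^+\oplus L^-$ has finite index. So $L^\pm$ are lattices and $\operatorname{sign}L=\operatorname{sign}L^++\operatorname{sign}L^-$.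

\subsection*{Modules over $\Lambda$}
By the theorem of Diederichsen and Reiner, a finitely generated $\Lambda$-module that is free over $\mathbb{Z}$ is a direct sum of copies of $\mathbb{Z}$, of the sign module $\mathbb{Z}_-$, and of $\Lambda$. The Tate groups $\hat H^0(A)=A^+/(1+\tau)A$ and $\hat H^1(A)=A^-/(1-\tau)A$ are additive in $A$, and the pair $(\hat H^0,\hat H^1)$ equals $(\mathbb{F}_2,0)$, $(0,\mathbb{F}_2)$, $(0,0)$ for $\mathbb{Z}$, $\mathbb{Z}_-$, $\Lambda$. Hence such a module is free if and only if both Tate groups vanish, and direct summands of finitely generated free modules are free.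

\subsection*{Equivariant cohomology}
Let $W$ be a closed $8$-manifold with a smooth involution with fixed set $M$, inclusion $\iota\colon M\to W$ and normal bundle $\nu$ of rank $4$.
\begin{enumerate}
\item[(E1)] The Serre spectral sequence of $W\times_{C_2}S^\infty\to\mathbb{R}P^\infty$ has $E_2^{p,k}=H^p(C_2;H^k(W))$, its differentials are $\mathbb{F}_2[u]$-linear, and the image of $\rho$ is $E_\infty^{0,*}$.
\item[(E2)] The action is free off $M$, so $H^n_{C_2}(W,M)\cong H^n(W/\tau,M)$ vanishes for $n>8$. Hence $\iota^*$ is an isomorphism in degrees $n>8$, and after inverting $u$.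
\item[(E3)] The Thom isomorphism gives a Gysin map $\iota_!\colon H^*_{C_2}(M)\to H^{*+4}_{C_2}(W)$, and integration along the fiber gives $\int_W\colon H^*_{C_2}(W)\to\mathbb{F}_2[u]$, of degree $-8$. These maps are $\mathbb{F}_2[u]$-linear, $\int_W\iota_!=\int_M$, and on $H^8_{C_2}(W)$ the map $\int_W$ is the ordinary integral of $\rho(z)$. The composite $\iota^*\iota_!$ is multiplication by the equivariant Euler class. Since $\tau$ acts on $\nu$ by $-1$, this is the top Stiefel--Whitney class of $\nu$ tensored with the tautological line bundle of $\mathbb{R}P^\infty$, namely $e_{C_2}(\nu)=\sum_kw_k(\nu)u^{4-k}$.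
\item[(E4)] (Steenrod's construction) For $x\in H^n(X)$ there is a natural class $P(x)\in H^{2n}_{C_2}(X\times X)$, for the swap action, with $\rho P(x)=x\times x$ and with restriction $\sum_ku^{n-k}Sq^kx$ to the diagonal.
\end{enumerate}
After inverting $u$ the class $e_{C_2}(\nu)=u^4(1+\text{nilpotent})$ is invertible. The classes $z$ and $\iota_!(\iota^*z/e_{C_2}(\nu))$ have the same image under the isomorphism $\iota^*$, so they are equal, and we obtain the \emph{localization formula}
\begin{equation}\label{eq:loc}
\int_Wz=\int_M\frac{\iota^*z}{e_{C_2}(\nu)}\qquad(z\in H^*_{C_2}(W)).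
\end{equation}
In every use below $\iota^*z=g\,u^4$ with $g\in H^4(M)$; then the right side is $\int_Mg$, because $g\cdot w_k(\nu)=0$ for $k>0$.

\section{The lattice of an $M$-involution}\label{sec:lattice}

The next lemma lists the constraints that the geometry puts on $(L,\tau,\delta,q)$. Parts (a) and (b) say that $q$ and $\delta$ play parallel roles: $q$ controls the parity of $x^2$, and $\delta$ that of $x\cdot\tau x$.

\begin{lemma}\label{lem:lattice}
Let $(W,\tau)$ be an $M$-involution.
\begin{enumerate}
\item[(a)] $x^2\equiv q\cdot x\pmod 2$ for $x\in L$.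
\item[(b)] $x\cdot\tau x\equiv\delta\cdot x\pmod 2$ for $x\in L$.
\item[(c)] $L\cong\mathbb{Z}^b\oplus\Lambda^r$ as a $\Lambda$-module, for some $r$.
\item[(d)] $\delta^2=\langle e(\nu),[M]\rangle=\operatorname{sign}L^+-\operatorname{sign}L^-$, $\ \delta\cdot q=\frac12\langle p_1(M)+p_1(\nu),[M]\rangle$, and $q^2=\frac14\langle p_1(W)^2,[W]\rangle$.
\item[(e)] On $E=L^+/(1+\tau)L$ the form $\beta(y,y')=y\cdot y'\bmod 2$ is well defined and nondegenerate, and $(E,\beta)\cong(H^2(M),\cup)$. In particular $\dim E=b$, and $\beta$ is alternating if and only if the intersection form of $M$ is even.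
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The Wu class $v_4$ satisfies $x^2=v_4x$ on $H^4(W)$, and $v_4=w_4$ since $w_1=w_2=w_3=0$. For spin bundles $\frac{p_1}{2}$ reduces to $w_4$.

(b) The map $j\colon W\to W\times W$, $w\mapsto(w,\tau w)$, is equivariant for the swap, and on $M$ it is the diagonal. For $x\in H^4(W)$ put $z=j^*P(x)\in H^8_{C_2}(W)$. By (E4), $\rho(z)=x\cup\tau^*x$ and $\iota^*z=\sum_ku^{4-k}Sq^k(x|_M)=u^4\,x|_M$, since $H^{>4}(M)=0$. By \eqref{eq:loc}, $\int_Wx\cup\tau^*x=\int_Mx|_M$, which is $\delta\cdot x$ mod $2$.

(c) Write $L\cong\mathbb{Z}^\alpha\oplus\mathbb{Z}_-^{\alpha'}\oplus\Lambda^r$. We compute $\alpha-\alpha'$ and $\alpha+\alpha'$. The Lefschetz number of $\tau$ is $2+\alpha-\alpha'$. It equals $2\chi(W/\tau)-\chi(W)=\chi(M)=2+b$, because $H^*(W/\tau;\mathbb{Q})$ is the invariant part of $H^*(W;\mathbb{Q})$. So $\alpha-\alpha'=b$.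

The spectral sequence (E1) has nonzero rows $k=0,4,8$. A fixed point gives a section of the fibration, so no differential hits row $0$. Let $\Theta\in H^8_{C_2}(W)$ be the Gysin image of $1$ under the inclusion of a fixed point. Then $\rho(\Theta)$ generates $H^8(W)$, so the generator of row $8$ over $\mathbb{F}_2[u]$ survives and no differential leaves row $8$. Hence $E_2=E_\infty$. For $p>0$ the group $H^p(C_2;L/2L)$ has dimension $\alpha+\alpha'$, so $\dim H^n_{C_2}(W)=2+\alpha+\alpha'$ for $n>8$. By (E2) this equals $\dim H^n_{C_2}(M)=\dim H^*(M)=2+b$; here we use that $M$ is simply connected, so that its homology is free and concentrated in even degrees. Thus $\alpha=b$ and $\alpha'=0$.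

(d) The first equality is the self-intersection formula. The second is the Atiyah--Singer $G$-signature theorem for involutions: $\operatorname{sign}(\tau,W)=\operatorname{sign}L^+-\operatorname{sign}L^-$ is the self-intersection number of the fixed set. The other two formulas follow from $2q=PD(p_1(W))$ and from $p_1(W)|_M=p_1(M)+p_1(\nu)$, which holds because $H^4(M;\mathbb{Z})$ has no torsion.

(e) For $y\in L^+$ and $x\in L$ we have $(1+\tau)x\cdot y=2x\cdot y$, so $\beta$ is well defined. Suppose that $y\in L^+$ and $y\cdot L^+\subset2\mathbb{Z}$. The subgroup $L^+$ is a direct summand of the unimodular lattice $L$, so the functional $\frac12y\cdot-$ on $L^+$ is the restriction of $x\cdot-$ for some $x\in L$. On $L^+$ the latter equals $\frac12(1+\tau)x\cdot-$, and $L^+$ is nondegenerate, so $y=(1+\tau)x$. Hence $\beta$ is nondegenerate. By (c), $E=\hat H^0(L)$ has dimension $b$.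

Let $y\in L^+$. Its mod $2$ reduction lies in $E_2^{0,4}=E_\infty^{0,4}$, so it lifts to $H^4_{C_2}(W)$. The lift is unique up to adding $u^4$, since $E_\infty^{4,0}$ is the only other nonzero term of total degree $4$. As $H^{\mathrm{odd}}(M)=0$, a lift restricts on $M$ to $c_4+c_2u^2+c_0u^4$ with $c_k\in H^k(M)$. Let $\sigma(y)$ be the unique lift with $c_0=0$ and put $\kappa(y)=c_2$; by uniqueness both are additive in $y$. For $y,y'\in L^+$,
\[
\iota^*\bigl(\sigma(y)\sigma(y')\bigr)=(c_4+c_2u^2)(c_4'+c_2'u^2)=c_2c_2'\,u^4,
\]
so \eqref{eq:loc} gives $y\cdot y'\equiv\int_M\kappa(y)\kappa(y')\bmod2$. If $\kappa(y)=0$, then $y\cdot L^+\subset2\mathbb{Z}$ and $y\in(1+\tau)L$. Thus $L^+/\ker\kappa$ surjects onto $E$ and embeds in $H^2(M)$, both of order $2^b$. So $\ker\kappa=(1+\tau)L$, and $\kappa$ induces an isometry $E\cong H^2(M)$. The last claim holds because $H^2(M;\mathbb{Z})\to H^2(M)$ is onto.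
\end{proof}

The maps $\sigma$ and $\kappa$ of this proof are already those of Definition~\ref{def:conj}, except that they are defined on invariant classes only and that $\kappa$ kills $(1+\tau)L$. Both defects come from the free summands.

\begin{proposition}\label{prop:criterion}
An $M$-involution with $\operatorname{rk}H_4(W)=b$ is a conjugation manifold with real locus $M$.
\end{proposition}

\begin{proof}
We have $H^k(W)=0$ for $k\ne0,4,8$ and $H^k(M)=0$ for $k\neq0,2,4$. By Lemma~\ref{lem:lattice}(c) the action on $L$ is trivial, so $E=L/2L=H^4(W)$, and $\kappa\colon H^4(W)\to H^2(M)$ is an isomorphism by part (e). The class $\sigma(y)$ depends only on $y$ mod $2$, is additive, and restricts to $\kappa(y)u^2+c_4$. In degree $0$ put $\sigma(1)=1$, $\kappa(1)=1$. In degree $8$ send the generator to $\Theta$ under $\sigma$ and to the generator $g_M$ of $H^4(M)$ under $\kappa$. The inclusion of the fixed point factors through $M$, so $\Theta=\iota_!(g_M)$ and $\iota^*\Theta=g_M\,e_{C_2}(\nu)=g_Mu^4$.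
\end{proof}

\begin{example}[the quaternionic projective plane]\label{ex:HP2}
Let $\mathbb{H}P^2$ be the space of right $\mathbb{H}$-lines in $\mathbb{H}^3$, oriented with signature $1$, and let $\tau[x]=[ix]$. If $[x]$ is fixed, then $ix=x\mu$ with $\mu\in\mathbb{H}$, and $-x=x\mu^2$ gives $\mu^2=-1$. So $\mu=aia^{-1}$ for some $a$, and $x'=xa$ satisfies $ix'=x'i$, that is, $x'\in\mathbb{C}^3$. Such a representative is unique up to the centralizer $\mathbb{C}^*$ of $i$. The fixed set is therefore $\mathbb{C}P^2$, which we give the complex orientation, and $\mathbb{H}P^2$ is a $\mathbb{C}P^2$-involution with $\operatorname{rk}L=1=b$, hence a conjugation manifold. Let $\nu_0$ be the normal bundle. By Lemma~\ref{lem:lattice}(c),(d), $L=L^+$ and $\langle e(\nu_0),[\mathbb{C}P^2]\rangle=\delta^2=1$.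

Let $\gamma$ be the tautological bundle, a complex $2$-plane bundle with structure group $SU(2)$. Its Euler class $c_2(\gamma)$ generates $H^4(\mathbb{H}P^2;\mathbb{Z})$, by the Gysin sequence of the sphere bundle $S^{11}$. We have $T\mathbb{H}P^2\oplus\operatorname{Hom}_{\mathbb{H}}(\gamma,\gamma)\cong\operatorname{Hom}_{\mathbb{H}}(\gamma,\mathbb{H}^3)$, and the right side is $3\gamma$ as a real bundle. With formal Chern roots $\pm t$ of $\gamma$ we get $c_2(\gamma)=-t^2$ and $p_1(\gamma)=2t^2$. The bundle $\operatorname{Hom}_{\mathbb{H}}(\gamma,\gamma)$ is the sum of a trivial line and the adjoint bundle, so its $p_1$ is $(2t)^2$. Hence $p_1(\mathbb{H}P^2)=6t^2-4t^2=-2c_2(\gamma)$ is twice a generator, and $\langle p_1^2,[\mathbb{H}P^2]\rangle=4$. For $x\in\mathbb{C}^3$ the fiber is $x\mathbb{H}=x\mathbb{C}\oplus xj\mathbb{C}$, and $zj=j\bar z$ for $z\in\mathbb{C}$, so $\gamma|_{\mathbb{C}P^2}=\mathcal{O}(-1)\oplus\overline{\mathcal{O}(-1)}$ has $c_2=-h^2$, where $h$ is the hyperplane class. Therefore $p_1(\nu_0)=2h^2-3h^2=-h^2$. Finally $w_2(\nu_0)=w_2(\mathbb{C}P^2)$, because $H^2(\mathbb{H}P^2)=0$. In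 summary, with $\varepsilon=\pm1$ and the orientation of $\nu_0$ kept fixed,
\begin{equation}\label{eq:model}
\operatorname{sign}(\varepsilon\mathbb{H}P^2)=\varepsilon,\quad\langle p_1^2,[\varepsilon\mathbb{H}P^2]\rangle=4\varepsilon,\quad\langle e(\nu_0),[\varepsilon\mathbb{C}P^2]\rangle=\varepsilon,\quad\langle p_1(\nu_0),[\varepsilon\mathbb{C}P^2]\rangle=-\varepsilon .
\end{equation}
For $\varepsilon=1$ we get $\delta^2=\delta\cdot q=q^2=1$, so $\delta=q$ generates $L=\langle1\rangle$.
\end{example}

\begin{remark}\label{rem:mod2}
The integral form of $W$ is not determined by that of $M$. The orientations of $\mathbb{C}P^2$ and of $\mathbb{H}P^2$ can be chosen independently, so $\mathbb{C}P^2\#\mathbb{C}P^2$ is the real locus of both $\mathbb{H}P^2\#\mathbb{H}P^2$ and $\mathbb{H}P^2\#(-\mathbb{H}P^2)$. We use this freedom: the lattice $T$ that we realize has to match the form of $M$ only mod $2$.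
\end{remark}

\section{Surgery and stabilization}\label{sec:surgery}

The necessary conditions for surgery found in Section~\ref{sec:example} are also sufficient, provided that $\delta$ is primitive.

\begin{proposition}\label{prop:surgery}
Let $(W_1,\tau)$ be an $M$-involution with data $L,\delta,q$, and suppose that $\delta\cdot A=1$ for some $A\in L$. Let $I\subset L$ be a free $\Lambda$-submodule which is a direct summand of the abelian group $L$ and satisfies $x\cdot x'=\delta\cdot x=q\cdot x=0$ for all $x,x'\in I$. Then there is an $M$-involution $(W,\tau)$ and an isometry $H_4(W)\cong I^\perp/I$ under which $[M]$ and $PD(\frac{p_1}2(W))$ correspond to the classes of $\delta$ and $q$.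
\end{proposition}

\begin{proof}
\emph{Spheres in the free part.} Let $U=W_1\setminus M$. It is simply connected by general position, as $M$ has codimension $4$. The Thom isomorphism gives $H_i(W_1,U)\cong H_{i-4}(M)$, and $L\to H_4(W_1,U)=\mathbb{Z}$ is the map $x\mapsto\delta\cdot x$, which is onto because of $A$. The exact sequence of the pair gives $H_2(U)=H_3(U)=0$. Since $H_5(W_1,U)=H_1(M)=0$, it also shows that $H_4(U)\to L$ is injective with image $\delta^\perp$. By the Hurewicz theorem $\pi_4(U)=H_4(U)$. (Without $A$ the fiber sphere of $\nu$ would survive in $H_3(U)$.)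

\emph{Embeddings.} We need spheres that are disjoint from their translates, so we work in the oriented $8$-manifold $\bar U=U/\tau$, which has fundamental group $C_2$. Let $x_1,\dots,x_k$ be a $\Lambda$-basis of $I$. Represent $x_i$ by $\tilde f_i\colon S^4\to U$ such that the projections $f_i\colon S^4\to\bar U$ are in general position: immersions with transverse double points, meeting each other transversely. A point $f_i(a)=f_j(a')$ has a sign and a group element $g\in C_2$, defined by $\tilde f_i(a)=g\tilde f_j(a')$. For $i\neq j$ the algebraic number of points with group element $g$ is $x_i\cdot gx_j=0$. For a double point of $f_i$, neither datum depends on the order of the two sheets: $g=g^{-1}$, and interchanging two oriented $4$-planes in $\mathbb{R}^8$ does not change the sign. Let $\mu_g$ be the algebraic number of double points of $f_i$ with group element $g$. A double point with group element $\tau$ gives the two points $\tilde f_i(a)=\tau\tilde f_i(a')$ and $\tilde f_i(a')=\tau\tilde f_i(a)$ of $\tilde f_i(S^4)\cap\tau\tilde f_i(S^4)$, both with its sign, because $\tau$ preserves the orientation.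 So $2\mu_\tau=x_i\cdot\tau x_i=0$. The number $\mu_1$ is not a homotopy invariant: a homotopy supported in a small ball introduces one double point of either sign with group element $1$. In this way we make $\mu_1=0$.

Now all intersection points and double points come in pairs with equal group elements and opposite signs. Arcs joining the points of a pair in the two sheets form a loop that is null-homotopic in $\bar U$, and the Whitney trick applies, the sheets having dimension and codimension $4$; see \cite[Thm.~5.2]{Wall}. Hence the $f_i$ are homotopic to disjoint embeddings, and their lifts are $2k$ disjoint embedded spheres in $U$, permuted by $\tau$, whose classes $x_i,\tau x_i$ form a $\mathbb{Z}$-basis of $I$.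

\emph{Framings.} The normal bundle of $\tilde f_i$ has Euler number $x_i^2=0$ and $p_1=2q\cdot x_i=0$, since $TS^4$ is stably trivial. An oriented rank $4$ bundle over $S^4$ with $p_1=e=0$ is trivial: $p_1$ detects its stable class in $\pi_3(SO)\cong\mathbb{Z}$, and the kernel of $\pi_3(SO(4))\to\pi_3(SO)$ is generated by $TS^4$, of Euler number $2$. Frame $\tilde f_i$, give $\tau\tilde f_i$ the translated framing, and do the surgeries. The result $W$ is a closed oriented manifold with a smooth involution with fixed set $M$.

\emph{Homology.} Let $W^\circ\supset M$ be the complement of the open tubes in $W_1$; it is simply connected by general position. The group $H_i(W_1,W^\circ)$ is $\mathbb{Z}^{2k}$ for $i=4,8$ and zero otherwise. The map $L\to H_4(W_1,W^\circ)=\mathbb{Z}^{2k}$ takes intersection numbers with the basis of $I$; it is onto because $I$ is a direct summand of a unimodular lattice. So $H_2(W^\circ)=H_3(W^\circ)=0$, and $H_4(W^\circ)\to L$ is injective with image $I^\perp$. The manifold $W$ is the union of $W^\circ$ and copies of $D^5\times S^3$ along copies of $S^4\times S^3$, so it is simply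 connected, and $H_i(W,W^\circ)$ is $\mathbb{Z}^{2k}$ for $i=5,8$ and zero otherwise. The boundaries of the discs $D^5\times pt$ are parallel copies of the spheres. Hence $H_2(W)=H_3(W)=0$ and $H_4(W)=I^\perp/I$. Intersection numbers of cycles in $W^\circ$, the class of $M\subset W^\circ$, and the values of $p_1$ on cycles in $W^\circ$ are the same in $W_1$ and in $W$. This gives the last statement.
\end{proof}

To find a large $I$ we need room, and we need vectors with prescribed products with $\delta$ and $q$. The following operations supply both. Each turns an $M$-involution into an $M$-involution, adds to $L$ an orthogonal unimodular summand that is $\tau$-invariant and free over $\Lambda$, and preserves $\operatorname{sign}L^+$, $\operatorname{sign}L^-$, $\operatorname{sign}W$, $\delta^2$, $\delta\cdot q$, $q^2$.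

\begin{enumerate}
\item[(S1)] \emph{Connected sum with two copies of $S^4\times S^4$ at the points of a free orbit, interchanged by $\tau$.} The new summand is $\mathbb{U}_\Lambda=\Lambda e\oplus\Lambda f$ with $e\cdot f=\tau e\cdot\tau f=1$ and all other products of $e,\tau e,f,\tau f$ zero. It is orthogonal to $\delta$, and to $q$ since $S^4\times S^4$ is stably parallelizable. It adds to $L^\pm$ the span of the isotropic vectors $(1\pm\tau)e$, $(1\pm\tau)f$, of signature $0$.
\item[(S2)] \emph{The same with two copies of $\mathbb{H}P^2\#(-\mathbb{H}P^2)$.} The new summand is the module $\Lambda x\oplus\Lambda x'$ of Section~\ref{sec:example}. It is orthogonal to $\delta$, adds $\langle2\rangle\oplus\langle-2\rangle$ to $L^\pm$, and adds to $q$ the vector $(1+\tau)(x+x')$ of square $2-2=0$. It contains $B=x$ with $(\delta\cdot B,q\cdot B)=(0,1)$.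
\item[(S3)] \emph{Equivariant connected sum at fixed points with $Y=(S^4\times S^4,\mathrm{swap})$ and with $-Y$.} All tangent representations at fixed points are $\mathbb{R}^4\oplus\mathbb{R}^4_-$; we use equivariant identifications that reverse the orientation of the fixed directions and preserve that of the normal directions. The fixed set is $M\#S^4\#S^4\cong M$. The new summand is the module $\Lambda a\oplus\Lambda a'$ of Section~\ref{sec:example}. It is orthogonal to $q$, adds $\langle2\rangle\oplus\langle-2\rangle$ to $L^\pm$, and adds to $\delta$ the vector $(1+\tau)(a+a')$ of square $2-2=0$. It contains $A=a$ with $(\delta\cdot A,q\cdot A)=(1,0)$.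
\end{enumerate}

What can be reached from a given $W_1$ by these operations and Proposition~\ref{prop:surgery}? The passage from $L$ to $I^\perp/I$ preserves the signature and the products of $\delta$ and $q$. If the final lattice $T$ has rank $b$, then by Lemma~\ref{lem:lattice} the action on it is trivial, the classes $d$, $c$ of $\delta$, $q$ are characteristic, $d^2=\operatorname{sign}T$, and $T$ has the parity of the form of $M$. These conditions turn out to be sufficient.

\begin{proposition}\label{prop:realize}
Let $(W_1,\tau)$ be an $M$-involution with $\operatorname{sign}W_1=\delta^2$. Let $T$ be a unimodular lattice of rank $b$, even if and only if the form of $M$ is even, with characteristic vectors $c,d$ such that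
\[
\operatorname{sign}T=\operatorname{sign}W_1,\qquad d^2=\delta^2,\qquad c\cdot d=q\cdot\delta,\qquad c^2=q^2 .
\]
Then there is an $M$-involution $(W,\tau)$ with $H_4(W)\cong T$, under which $[M]$ and $PD(\frac{p_1}2(W))$ correspond to $d$ and $c$. It is a conjugation manifold with real locus $M$.
\end{proposition}

The proof occupies the next two sections.

\section{A $\mathbb{Z}/4$-valued form and the splitting of $L$}\label{sec:split}

We want vectors $y_1,\dots,y_b\in L^+$ with the Gram matrix of $T$ and with the same products with $\delta,q$ as a basis of $T$ has with $d,c$. Their classes must form a basis of $E$. Once the classes are chosen, the freedom is to add vectors $(1+\tau)x$, with $x$ in the stabilized lattice. So we ask which quantities are unchanged by such additions. The product $y\cdot y'$ mod $2$ is one, and the next lemma gives a finer one.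

\begin{lemma}\label{lem:gauss}
Let $L$ be a unimodular lattice with an isometric involution $\tau$, and let $q,\delta\in L^+$ satisfy $x^2\equiv q\cdot x$ and $x\cdot\tau x\equiv\delta\cdot x\bmod2$ for all $x\in L$. On $E=L^+/(1+\tau)L$, with $\beta(y,y')=y\cdot y'\bmod 2$, the function
\[
\omega(y)=y^2-q\cdot y-\delta\cdot y\ \bmod4
\]
is well defined, satisfies $\omega(y+y')=\omega(y)+\omega(y')+2\beta(y,y')$ and $\omega(y)\equiv\beta(y,y)\bmod2$, and
\[
\sum_{y\in E}i^{\,\omega(y)}=|E|^{1/2}\exp\tfrac{\pi i}4\bigl(\operatorname{sign}L^+-\tfrac12(q+\delta)^2\bigr).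
\]
\end{lemma}

For $\mathbb{H}P^2$, with $L=\langle1\rangle$ and $q=\delta$ the generator, $\omega$ takes the values $0$ and $-1$; the sum is $1-i$, and the formula gives $\sqrt2\exp\frac{\pi i}{4}(1-2)$.

\begin{proof}
Let $y\in L^+$ and $t=(1+\tau)x$. Then $y\cdot t=2x\cdot y$, $t^2=2x^2+2x\cdot\tau x$, $q\cdot t=2q\cdot x$ and $\delta\cdot t=2\delta\cdot x$. So replacing $y$ by $y+t$ changes $y^2-q\cdot y-\delta\cdot y$ by
\[
4x\cdot y+2\bigl(x^2-q\cdot x\bigr)+2\bigl(x\cdot\tau x-\delta\cdot x\bigr)\equiv0\pmod4 .
\]
The addition formula comes from $(y+y')^2=y^2+y'^2+2y\cdot y'$. For $y\in L^+$ we have $q\cdot y\equiv y^2=y\cdot\tau y\equiv\delta\cdot y$, so $\omega(y)\equiv y^2\bmod2$.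

To evaluate the sum we present $E$ as a discriminant group. Let $G=(1+\tau)L$ with the form $\langle y,y'\rangle=\frac12y\cdot y'$. It is integral, since $\langle(1+\tau)x,(1+\tau)x'\rangle=x\cdot x'+x\cdot\tau x'$, and its signature is $\operatorname{sign}L^+$. For $y\in L^+\otimes\mathbb{Q}$ we have $\langle y,(1+\tau)x\rangle=y\cdot x$, so $G^*=L^+$ by unimodularity of $L$, and $G^*/G=E$. Put $\xi=-(q+\delta)\in G^*$. Then $i^{\,\omega(y)}=e^{\pi i(\langle y,y\rangle+\langle y,\xi\rangle)}$, and $\omega(t)=0$ says that $\langle t,t\rangle\equiv\langle t,\xi\rangle\bmod2$ for $t\in G$. Completing the square, $\langle y,y\rangle+\langle y,\xi\rangle=\langle y+\frac\xi2,y+\frac\xi2\rangle-\frac14\langle\xi,\xi\rangle$ with $\langle\xi,\xi\rangle=\frac12(q+\delta)^2$. So we must show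
\begin{equation}\label{eq:milgram}
\sum_{y\in G^*/G}e^{\pi i\langle y+\xi/2,\,y+\xi/2\rangle}=|G^*/G|^{1/2}e^{\pi i\operatorname{sign}G/4}.
\end{equation}
If $G$ is even, then $\langle t,\xi\rangle$ is even for all $t\in G$, so $\xi/2\in G^*$, and \eqref{eq:milgram} is (L4). If $G$ is odd, let $G_0=\{t\in G:\langle t,t\rangle\text{ even}\}$, an even sublattice of index $2$. Then $\xi/2\in G_0^*\setminus G^*$ and $[G_0^*:G^*]=2$, so $G_0^*=G^*\sqcup(G^*+\xi/2)$ and $|G_0^*/G_0|=4|G^*/G|$. Fix $t\in G\setminus G_0$ and pair the terms $x$ and $x+t$ in Milgram's sum for $G_0$; their exponents differ by $\pi i(2\langle x,t\rangle+\langle t,t\rangle)$. For $x\in G^*$ the number $2\langle x,t\rangle+\langle t,t\rangle$ is odd and the two terms cancel. For $x\in G^*+\xi/2$ it is congruent to $\langle\xi,t\rangle+\langle t,t\rangle\equiv0\bmod2$ and the two terms are equal. So Milgram's sum for $G_0$ is twice the left side of \eqref{eq:milgram}, and by (L4) it is also twice the right side.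
\end{proof}

The Gauss sum is useful because, with the dimension and the parity, it determines $\omega$.

\begin{lemma}\label{lem:classify}
Consider triples $(E,\beta,\omega)$ with $\beta$ a nondegenerate symmetric form on a finite-dimensional $\mathbb{F}_2$-vector space $E$ and $\omega\colon E\to\mathbb{Z}/4$ satisfying $\omega(y+y')=\omega(y)+\omega(y')+2\beta(y,y')$ and $\omega(y)\equiv\beta(y,y)\bmod2$. They are classified up to isomorphism by $\dim E$, by whether $\beta$ is alternating, and by $\sum_yi^{\,\omega(y)}$.
\end{lemma}

\begin{proof}
If $\beta$ is alternating, then $\omega=2Q$ with $Q\colon E\to\mathbb{F}_2$ a quadratic form with polar form $\beta$. By Arf's theorem $Q$ is determined by $\dim E$ and the Arf invariant, which is the sign of $\sum(-1)^{Q(y)}$.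

Otherwise $\beta$ has an orthonormal basis. Indeed, split off vectors of square $1$ until the complement is alternating, hence a sum of planes with $\beta(e,e)=\beta(f,f)=0$, $\beta(e,f)=1$. If $v\perp e,f$ has square $1$, then $v+e$, $v+f$, $v+e+f$ are orthonormal, which absorbs the planes one by one. On an orthonormal basis $\omega=\pm1$, and these values determine $\omega$. If $1$ occurs $k$ times and $-1$ occurs $l$ times, the Gauss sum is $(1+i)^k(1-i)^l=2^{(k+l)/2}e^{\pi i(k-l)/4}$. It determines $k-l$ mod $8$, hence $k$ mod $4$ when $k+l$ is given. It remains to replace four basis vectors with $\omega=1$ by four with $\omega=-1$. The four sums of three of them are orthonormal, as two different sums share exactly two vectors, and $\omega=3=-1$ on each.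
\end{proof}

\begin{lemma}\label{lem:split}
Under the hypotheses of Proposition~\ref{prop:realize}, after stabilizations of $W_1$ there is an orthogonal decomposition $L=T\oplus F$ with $T\subset L^+$ and $F$ unimodular, $\tau$-invariant and free over $\Lambda$, such that $\delta=d+\delta_F$, $q=c+q_F$ with $\delta_F,q_F\in F^+$, and
\begin{gather}
\delta_F^2=\delta_F\cdot q_F=q_F^2=0,\qquad\operatorname{sign}F^+=\operatorname{sign}F^-=0,\label{eq:F1}\\
v^2\equiv q_F\cdot v,\quad v\cdot\tau v\equiv\delta_F\cdot v\pmod2\qquad(v\in F),\label{eq:F2}\\
(\delta_F\cdot A,\,q_F\cdot A)=(1,0),\quad(\delta_F\cdot B,\,q_F\cdot B)=(0,1)\quad\text{for some }A,B\in F.\label{eq:F3}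
\end{gather}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:lattice}(d) and the hypothesis, $\operatorname{sign}L^+-\operatorname{sign}L^-=\delta^2=\operatorname{sign}W_1=\operatorname{sign}L^++\operatorname{sign}L^-$. So $\operatorname{sign}L^-=0$ and $\operatorname{sign}L^+=\operatorname{sign}T$.

Apply (S3) twice and (S2) twice. Then $L=L_0\oplus R_1\oplus R_2\oplus R_3\oplus R_4$ orthogonally, with $R_j$ free, with $A_1\in R_1$, $A_2\in R_2$ of $(\delta,q)$-values $(1,0)$, and with $B_1\in R_3$, $B_2\in R_4$ of $(\delta,q)$-values $(0,1)$. We spend $A_2,B_2$ on corrections and keep $A_1,B_1$ for \eqref{eq:F3}.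

\emph{Classes in $E$.} Lemma~\ref{lem:gauss} applies to $(L,\tau,q,\delta)$ by Lemma~\ref{lem:lattice}(a),(b), and to $(T,\mathrm{id},c,d)$ because $c,d$ are characteristic; the latter gives $\omega_T(t)=t^2-c\cdot t-d\cdot t$ on $T/2T$. Both Gauss sums equal $2^{b/2}\exp\frac{\pi i}4(\operatorname{sign}T-\frac12(c+d)^2)$, since $(q+\delta)^2=(c+d)^2$. Dimension and parity agree by Lemma~\ref{lem:lattice}(e). By Lemma~\ref{lem:classify} there is an isometry $T/2T\cong E$ carrying $\omega_T$ to $\omega$. Let $t_1,\dots,t_b$ be a basis of $T$. The $R_j$ are free and contribute nothing to $E$, so the corresponding elements of $E$ have lifts $y_i\in L_0^+$.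

\emph{Products with $\delta$ and $q$.} Modulo $2$ we have $\delta\cdot y_i\equiv q\cdot y_i\equiv y_i^2\equiv t_i^2\equiv d\cdot t_i\equiv c\cdot t_i$. Adding $(1+\tau)(mA_2+m'B_2)$ to $y_i$ changes $(\delta\cdot y_i,q\cdot y_i)$ by $(2m,2m')$ and preserves the class in $E$. So we may assume $\delta\cdot y_i=d\cdot t_i$ and $q\cdot y_i=c\cdot t_i$.

\emph{Gram matrix.} Now $y_i\cdot y_j\equiv t_i\cdot t_j\bmod2$, and
\[
y_i^2\equiv\omega(y_i)+q\cdot y_i+\delta\cdot y_i\equiv\omega_T(t_i)+c\cdot t_i+d\cdot t_i\equiv t_i^2\pmod4 .
\]
The congruence mod $4$ is exactly what (S1) can correct. In a new summand $\mathbb{U}_\Lambda$ the vector $(1+\tau)(e+mf)$ has square $4m$, while $(1+\tau)e$ and $m(1+\tau)f$ have square $0$ and product $2m$. Use one new summand for each $i$, adding $(1+\tau)(e+mf)$ to $y_i$, and one for each pair $i<j$, adding $(1+\tau)e$ to $y_i$ and $m(1+\tau)f$ to $y_j$. With suitable values of $m$ we get $y_i\cdot y_j=t_i\cdot t_j$ for all $i,j$, and the products with $\delta$ and $q$ do not change. So the $y_i$ span a copy of $T$ in $L^+$ that is orthogonal to $R_1\oplus R_3$.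

\emph{The complement.} By (L1), $L=T\oplus F$ with $F=T^\perp$ unimodular and $\tau$-invariant. By Lemma~\ref{lem:lattice}(c), $\hat H^0(L)\cong\mathbb{F}_2^b\cong\hat H^0(T)$ and $\hat H^1(L)=0$, so the Tate groups of $F$ vanish and $F$ is free. The $T$-components of $\delta$ and $q$ are determined by the products with the $y_i$, so they are $d$ and $c$. Then $\delta_F^2=\delta^2-d^2=0$, $\delta_F\cdot q_F=\delta\cdot q-d\cdot c=0$, $q_F^2=q^2-c^2=0$, and $L^+=T\oplus F^+$, $L^-=F^-$, which gives \eqref{eq:F1}. Lemma~\ref{lem:lattice}(a),(b) give \eqref{eq:F2}, and $A=A_1$, $B=B_1$ give \eqref{eq:F3}.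
\end{proof}

\section{A Lagrangian through $\delta_F$ and $q_F$}\label{sec:lagr}

To reach $I^\perp/I=T$ we need $I\subset F$ equal to its own orthogonal complement in $F$. For such $I$ the conditions $\delta\cdot I=q\cdot I=0$ say that $\delta_F,q_F\in I$. Since $I$ must be free over $\Lambda$, we pass to forms with values in $\Lambda$.

\subsection*{Forms over $\Lambda$}
Let $\lambda\colon F\times F\to\Lambda$ be a symmetric $\Lambda$-bilinear form on a finitely generated free module; it is \emph{nonsingular} if $F\to\operatorname{Hom}_\Lambda(F,\Lambda)$ is bijective. Setting $\tau=\pm1$ gives integral forms $h_\pm$ on $P_\pm=F/(1\mp\tau)F$, which are unimodular if $\lambda$ is nonsingular. A unimodular lattice $F$ with an isometric involution, free over $\Lambda$, carries the form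
\[
\lambda(v,w)=v\cdot w+(v\cdot\tau w)\,\tau,\qquad h_\pm(v,w)=v\cdot w\pm v\cdot\tau w .
\]
It is symmetric because $v\cdot\tau w=\tau v\cdot w$, and $\lambda(\tau v,w)=v\cdot\tau w+(v\cdot w)\tau=\tau\lambda(v,w)$. It is nonsingular because taking the coefficient of $1$ identifies $\operatorname{Hom}_\Lambda(F,\Lambda)$ with $\operatorname{Hom}_{\mathbb{Z}}(F,\mathbb{Z})$. For a $\Lambda$-submodule, the orthogonal complements for $\lambda$ and for the dot product agree. The map $v\mapsto(1\pm\tau)v$ induces $P_\pm\cong F^\pm$, as $F$ is free, and $(1\pm\tau)v\cdot(1\pm\tau)w=2h_\pm(v,w)$; hence $\operatorname{sign}h_\pm=\operatorname{sign}F^\pm$. The (S1)-summand $\mathbb{U}_\Lambda$ has $\lambda(e,e)=\lambda(f,f)=0$, $\lambda(e,f)=1$, so it is $\Lambda\otimes\mathbb{U}$.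

We first treat even forms, which is the case $\delta_F=q_F=0$ of \eqref{eq:F2}. There the two signatures are the only stable obstruction.

\begin{lemma}\label{lem:hyperbolic}
Let $\lambda'$ be a nonsingular symmetric form on a finitely generated free $\Lambda$-module $F'$ with $\lambda'(v,v)\in2\Lambda$ for all $v$ and $\operatorname{sign}h_+=\operatorname{sign}h_-=0$. Then $F'\oplus\mathbb{U}_\Lambda^k\cong\mathbb{U}_\Lambda^n$ for some $k,n$.
\end{lemma}

\begin{proof}
After adding copies of $\mathbb{U}_\Lambda$ we may assume $\operatorname{rk}_\Lambda F'\ge6$. The map $\tau\mapsto(1,-1)$ identifies $\Lambda$ with $\{(a,a')\in\mathbb{Z}^2:a\equiv a'\bmod2\}$. So $F'$ is the pullback of $P_+$ and $P_-$ over $V=F'/(2,1-\tau)F'=P_+/2=P_-/2$, and $\lambda'$ is determined by $h_+$ and $h_-$. If $\lambda'(v,v)=2(a+a'\tau)$, then $\frac12h_\pm(v,v)=a\pm a'$. Thus $P_\pm$ are even, and $\frac12h_+$ and $\frac12h_-$ induce the same quadratic form on $V$. By (L3) there are isometries $g_\pm\colon\mathbb{U}^n\to P_\pm$ with $2n=\operatorname{rk}_\Lambda F'$. They need not agree on $V$; the discrepancy $\theta=\bar g_-^{\,-1}\bar g_+$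 is an isometry of the quadratic form $Q(\bar v)=\frac12v^2\bmod2$ on $\mathbb{U}^n/2$. We remove it by lifting $\theta$ to an integral isometry, at the cost of one more plane.

By Dieudonn\'e's theorem, the orthogonal group of a nondegenerate quadratic form over $\mathbb{F}_2$ in dimension $2n\ge6$ is generated by the transvections $t_{\bar v}(x)=x+(x\cdot\bar v)\bar v$ with $Q(\bar v)=1$. We claim that $t_{\bar v}\oplus\mathrm{id}$ lifts to an isometry of $\mathbb{U}^n\oplus\mathbb{U}$. Lift $\bar v$ to $v\in\mathbb{U}^n$; then $\frac12v^2$ is odd. As $\bar v\ne0$, there is $w\in\mathbb{U}^n$ with $v\cdot w$ odd, and replacing $v$ by $v+2w$ changes $\frac12v^2$ by $2v\cdot w+2w^2\equiv2\bmod4$. So we may assume $\frac12v^2=1-4m$. With $e,f$ in the extra plane, $v'=v+2(e+mf)$ has $\frac12v'^2=1-4m+4m=1$. The reflection $x\mapsto x-(x\cdot v')v'$ is an integral isometry, and it reduces to $t_{\bar v}\oplus\mathrm{id}$ since $v'\equiv v\bmod2$.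

Hence $\theta\oplus\mathrm{id}$ lifts to an isometry $\Phi$ of $\mathbb{U}^{n+1}$. For $F'\oplus\mathbb{U}_\Lambda$ use the isometries $(g_+\oplus\mathrm{id})\Phi^{-1}$ and $g_-\oplus\mathrm{id}$. They agree mod $2$, because $\bar g_+\theta^{-1}=\bar g_-$. So $F'\oplus\mathbb{U}_\Lambda$ is isometric to the pullback of two copies of $\mathbb{U}^{n+1}$ over the identity of $\mathbb{U}^{n+1}/2$, which is $\mathbb{U}_\Lambda^{n+1}$.
\end{proof}

In general we first build a free isotropic summand of rank $2$ that contains $\delta_F$ and $q_F$. By \eqref{eq:F2} the form is even on its orthogonal complement, and Lemma~\ref{lem:hyperbolic} finishes the job.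

\begin{lemma}\label{lem:lagr}
Let $F$ be a unimodular lattice with an isometric involution, free over $\Lambda$, and let $\delta_F,q_F\in F^+$ satisfy \eqref{eq:F1}--\eqref{eq:F3}. After adding to $F$ finitely many copies of $\mathbb{U}_\Lambda$, there is a free $\Lambda$-submodule $I\subset F$ which is a direct summand, equals its orthogonal complement, and contains $\delta_F$ and $q_F$.
\end{lemma}

\begin{proof}
Adding $\mathbb{U}_\Lambda$ preserves the hypotheses. As $F$ is free, $F^+=(1+\tau)F$. Choose $x_0,z_0\in F$ with $(1+\tau)x_0=\delta_F$ and $(1+\tau)z_0=q_F$; they can be changed by elements of $(1-\tau)F$. For $\xi,\eta\in\{x_0,z_0\}$ we have $\xi\cdot(1+\tau)\eta=\frac12(1+\tau)\xi\cdot(1+\tau)\eta=0$ by \eqref{eq:F1}, so for every such choice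
\begin{equation}\label{eq:anti}
\xi\cdot\tau\eta=-\xi\cdot\eta,\qquad\text{that is,}\qquad\lambda(\xi,\eta)=(\xi\cdot\eta)(1-\tau).
\end{equation}
We want $x_0^2=z_0^2=x_0\cdot z_0=0$. New summands $\mathbb{U}_\Lambda$ change squares by multiples of $4$ and the product by multiples of $2$, so three congruences come first.

\emph{The squares.} By \eqref{eq:F2} and \eqref{eq:anti}, $x_0^2\equiv q_F\cdot x_0=0$ and $z_0^2\equiv q_F\cdot z_0=0\bmod2$. Replacing $x_0$ by $x_0+(1-\tau)v$ changes $x_0^2$ by
\[
2(1-\tau)x_0\cdot v+2v^2-2v\cdot\tau v=4x_0\cdot v-2\delta_F\cdot v+2v^2-2v\cdot\tau v\equiv2q_F\cdot v\pmod4,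
\]
where we used $(1-\tau)x_0=2x_0-\delta_F$ and \eqref{eq:F2}. Taking $v=B$ if necessary, we get $x_0^2\equiv0\bmod4$. Replacing $z_0$ by $z_0+(1-\tau)v$ changes $z_0^2$ by $4z_0\cdot v-2q_F\cdot v+2v^2-2v\cdot\tau v\equiv2\delta_F\cdot v\bmod4$. Taking $v=A$ if necessary, we get $z_0^2\equiv0\bmod4$.

\emph{The product.} No correction is needed for the parity of $x_0\cdot z_0$; it is forced by $\operatorname{sign}F^-=0$. The class of $x_0+z_0$ is characteristic in the unimodular lattice $(P_-,h_-)$, since by \eqref{eq:F2}
\[
h_-(x_0+z_0,v)=(1-\tau)(x_0+z_0)\cdot v=2(x_0+z_0)\cdot v-(\delta_F+q_F)\cdot v\equiv v^2-v\cdot\tau v=h_-(v,v)\pmod2 .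
\]
By (L2), $h_-(x_0+z_0,x_0+z_0)\equiv0\bmod8$, and by \eqref{eq:anti} this number is $2(x_0+z_0)^2$. Hence $x_0^2+z_0^2+2x_0\cdot z_0\equiv0\bmod4$, and $x_0\cdot z_0$ is even.

\emph{An isotropic pair.} Add three summands $\mathbb{U}_\Lambda$ with bases $e_k,f_k$ and replace
\[
x_0\mapsto x_0+(1-\tau)(e_1+m_1f_1)+(1-\tau)e_3,\qquad z_0\mapsto z_0+(1-\tau)(e_2+m_2f_2)+m_3(1-\tau)f_3 .
\]
This changes $x_0^2$, $z_0^2$, $x_0\cdot z_0$ by $4m_1$, $4m_2$, $2m_3$. Choose the $m_k$ so that all three become $0$. By \eqref{eq:anti}, $\lambda$ vanishes on $I_0=\Lambda x_0+\Lambda z_0$, which contains $\delta_F$ and $q_F$.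

\emph{Dual vectors.} We claim that $\phi\colon F\to\Lambda^2$, $v\mapsto(\lambda(v,x_0),\lambda(v,z_0))$, is onto. By Nakayama's lemma it suffices to check this modulo each maximal ideal of $\Lambda$; the residue maps are $\Lambda\to\mathbb{F}_p$, $\tau\mapsto\pm1$. For $\tau\mapsto1$ the map becomes $v\mapsto(\delta_F\cdot v,q_F\cdot v)$, and $A,B$ go to a basis by \eqref{eq:F3}. For $p=2$ the two residue maps coincide. For $\tau\mapsto-1$ and $p$ odd the map becomes $v\mapsto(v\cdot(1-\tau)x_0,\,v\cdot(1-\tau)z_0)$. Since $(1-\tau)^2=2(1-\tau)$, the component of $(1-\tau)x_0$ in the first new summand is $2(1-\tau)(e_1+m_1f_1)$, and $z_0$ has no component there. So $f_1\mapsto(2,0)$, and with the roles exchanged $f_2\mapsto(0,2)$; these form a basis of $\mathbb{F}_p^2$.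

\emph{Splitting.} Choose $w_1,w_2\in F$ with $\phi(w_1)=(1,0)$, $\phi(w_2)=(0,1)$. The Gram matrix of $x_0,z_0,w_1,w_2$ has the block form $\left(\begin{smallmatrix}0&1\\1&*\end{smallmatrix}\right)$ and is invertible over $\Lambda$. So these vectors are a basis of a free submodule $F_0$ on which $\lambda$ is nonsingular, and $F=F_0\oplus F'$ with $F'=F_0^\perp$. The module $F'$ is a summand of a free module, hence free, and $\lambda'=\lambda|_{F'}$ is nonsingular. The specializations of $F_0$ have Gram matrices of the same shape and so have signature $0$; by \eqref{eq:F1} the specializations of $\lambda'$ have signature $0$. For $v\in F'$ we have $q_F\cdot v=\delta_F\cdot v=0$, so $v^2$ and $v\cdot\tau v$ are even by \eqref{eq:F2}, and $\lambda'(v,v)\in2\Lambda$. By Lemma~\ref{lem:hyperbolic}, after adding further copies of $\mathbb{U}_\Lambda$ to $F'$ we have $F'\cong\mathbb{U}_\Lambda^n$. Let $I'\subset F'$ be the $\Lambda$-span of the vectors $e$ of the $n$ planes; it is a free summand equal to its orthogonal complement in $F'$. The same holds for $I_0$ in $F_0$, because $\phi(ax_0+a'z_0+a_1w_1+a_2w_2)=(a_1,a_2)$.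 Put $I=I_0\oplus I'$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:realize}]
Stabilize as in Lemma~\ref{lem:split}, and realize the additional copies of $\mathbb{U}_\Lambda$ in Lemma~\ref{lem:lagr} by (S1). Then $L=T\oplus F$ and $I\subset F$ is a free summand on which the form vanishes. For $x\in I$ we have $\delta\cdot x=\delta_F\cdot x=0$ and $q\cdot x=q_F\cdot x=0$, as $\delta_F,q_F\in I$. Also $\delta\cdot A=1$. Proposition~\ref{prop:surgery} gives an $M$-involution $W$ with $H_4(W)\cong(T\oplus I)/I\cong T$, under which $\delta=d+\delta_F$ and $q=c+q_F$ go to $d$ and $c$. Its middle homology has rank $b$, so Proposition~\ref{prop:criterion} applies.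
\end{proof}

\section{An $M$-involution with the numbers of the model}\label{sec:start}

It remains to produce some $M$-involution whose four numbers we know. They are characteristic numbers of $W$ and of the pair $(M,\nu)$, hence bordism invariants. The manifold $M$ is bordant to $|s|$ copies of $\pm\mathbb{C}P^2$, each of which sits in $\pm\mathbb{H}P^2$. We transport the normal bundle along the bordism, thicken, and then make the result $3$-connected by surgery in the free part.

\begin{proposition}\label{prop:start}
For every simply connected closed oriented smooth $4$-manifold $M$ of signature $s$ there is an $M$-involution $W_1$ with $\operatorname{sign}W_1=\delta^2=\delta\cdot q=q^2=s$.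
\end{proposition}

\begin{proof}
Let $\varepsilon$ be the sign of $s$, and let $C_1,\dots,C_{|s|}$ be copies of $\varepsilon\mathbb{C}P^2$; there are none if $s=0$.

\emph{Step 1: a bordism of bundles.} Since the signature is an isomorphism $\Omega_4^{SO}\cong\mathbb{Z}$, there is a compact connected oriented $5$-manifold $X$ with $\partial X=M\sqcup-\bigsqcup_iC_i$. We need an oriented rank $4$ bundle $\nu_X$ over $X$ with
\begin{equation}\label{eq:nuX}
\nu_X|_{C_i}\cong\nu_0\ \text{ as oriented bundles},\qquad w_2(\nu_X)=w_2(X).
\end{equation}
The second condition makes the disc bundle of $\nu_X$ spin, as it must be over $M$, and will make surgery possible in Step 4. As $X$ is connected with nonempty boundary, it is homotopy equivalent to a $4$-complex. The fiber $SO/SO(4)$ of $BSO(4)\to BSO$ is $3$-connected, so the obstructions to destabilizing lie in $H^{\ge5}(X)=0$, and the stable bundle $-TX$ has an oriented rank $4$ representative $\nu_X'$. It has $w_2(\nu_X')=w_2(X)$, which restricts to $w_2(C_i)=w_2(\nu_0)$. The complement of an open ball in $C_i$ is homotopy equivalent to $S^2$, over which oriented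 rank $4$ bundles are classified by $w_2$. So $\nu_0$ is obtained from $\nu_X'|_{C_i}$ by cutting along the boundary of the ball and regluing by a map $\varphi_i\colon S^3\to SO(4)$. To extend this modification over $X$ we push it out to $M$, where nothing is prescribed. Choose disjoint embedded arcs from the centers of the balls to $M$, with tubes $[0,1]\times D^4$ ending in the balls, and reglue $\nu_X'$ along $[0,1]\times S^3$ by $\varphi_i\circ\mathrm{pr}$. The new bundle $\nu_X$ is oriented and agrees with $\nu_X'$ outside the tubes. Since $H^2([0,1]\times(D^4,S^3))=0$, a class in $H^2(X)$ is determined by its restriction to the complement of the tubes, so $w_2$ is unchanged and \eqref{eq:nuX} holds. Put $\nu=\nu_X|_M$. The classes $p_1(\nu_X)$ and $e(\nu_X)$ evaluate to $0$ on $[\partial X]$, so \eqref{eq:model} gives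
\begin{equation}\label{eq:nu}
\langle p_1(\nu),[M]\rangle=-s,\qquad\langle e(\nu),[M]\rangle=s .
\end{equation}

\emph{Step 2: an involution with fixed set $M$.} Let $Y_0$ be the disjoint union of $|s|$ copies of $\varepsilon\mathbb{H}P^2$ with the involution of Example~\ref{ex:HP2}. An equivariant tubular neighborhood of each fixed component is the disc bundle $D(\nu_0)$ with the involution $-1$. Glue $D(\nu_X)$, with the involution $-1$, to $Y_0\times[0,1]$ by identifying $D(\nu_X|_{C_i})$ with $D(\nu_0)\subset Y_0\times1$. The corners lie in the sphere bundles, away from the fixed set, and can be smoothed equivariantly. We obtain a compact oriented $9$-manifold $Z$ with involution and $\partial Z=Y_1\sqcup-Y_0$, where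
\[
Y_1=\bigl(Y_0\setminus\operatorname{int}D(\nu_0)\bigr)\cup S(\nu_X)\cup D(\nu)
\]
has fixed set $M$ with normal bundle $\nu$. By bordism invariance and \eqref{eq:model}, $\operatorname{sign}Y_1=s$ and $\langle p_1^2,[Y_1]\rangle=4s$.

\emph{Step 3: the quotient of the free part is spin.} Let $N_1=(Y_1\setminus\operatorname{int}D(\nu))/\tau$. It is the union of the projective bundle $P(\nu_X)=S(\nu_X)/\pm1$ and $|s|$ copies of $K=(\mathbb{H}P^2\setminus\operatorname{int}D(\nu_0))/\tau$ along copies of $P(\nu_0)$. It is a compact connected oriented $8$-manifold with boundary $P(\nu)$. Its double cover is classified by a map $N_1\to\mathbb{R}P^\infty$, with class $a\in H^1(N_1)$, which restricts on $P(\nu_X)$ to $w_1(\ell)$ for the tautological line bundle $\ell$. That $Y_1$ is spin would not suffice: $2$-spheres lift to the cover, but after surgery on circles in the quotient we need control of $w_2$ there. We show $w_2(N_1)=0$.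

On $P(\nu_X)$ we have $TP(\nu_X)\oplus\mathbb{R}\cong TX\oplus(\nu_X\otimes\ell)$, suppressing pullbacks. From $w(\nu_X\otimes\ell)=\sum_kw_k(\nu_X)(1+a)^{4-k}$ and $w_1(\nu_X)=0$ we get $w_1(\nu_X\otimes\ell)=4a=0$ and $w_2(\nu_X\otimes\ell)=6a^2+w_2(\nu_X)=w_2(\nu_X)$. So $w_2(P(\nu_X))=w_2(X)+w_2(\nu_X)=0$ by \eqref{eq:nuX}, and by restriction $w_2(P(\nu_0))=0$.

The double cover of $K$ is homotopy equivalent to $\mathbb{H}P^2\setminus\mathbb{C}P^2$, which has $\pi_1=\pi_2=0$ by general position. So $K\to\mathbb{R}P^\infty$ is $3$-connected, and $H^j(K)$ is generated by $a^j$ for $j\le2$. By the Leray--Hirsch theorem $H^*(P(\nu_0))$ is free over $H^*(\mathbb{C}P^2)$ on $1,a,a^2,a^3$. Hence $H^j(K)\to H^j(P(\nu_0))$ is bijective for $j=1$ and injective for $j=2$. Injectivity gives $w_2(K)=0$, since $w_2(K)$ restricts to $w_2(P(\nu_0))$. Surjectivity for $j=1$ shows, by the Mayer--Vietoris sequence, that a class in $H^2(N_1)$ is determined by its restrictions to $P(\nu_X)$ and to the copies of $K$. Thus $w_2(N_1)=0$; fix a spin structure.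

\emph{Step 4: surgery below the middle dimension.} We do surgery in the interior of $N_1$, over $\mathbb{R}P^\infty\times B\mathrm{Spin}$, as in \cite[Prop.~4]{Kreck}. Let $N'$ be obtained from an $8$-manifold $N''$ by surgery on disjoint copies of $S^k\times D^{8-k}$ with $k\le3$. The trace is homotopy equivalent to $N''$ with $(k+1)$-cells attached, and to $N'$ with cells of dimension $8-k\ge5$ attached. So $\pi_j(N')$ is $\pi_j$ of the trace for $j\le3$: the surgery kills the chosen classes and creates nothing in degrees $\le k$.

The map $\pi_1(N_1)\to C_2$ is onto, as one sees on a fiber $\mathbb{R}P^3$ of $P(\nu)$, and its kernel is finitely generated, having index $2$. Represent generators by disjoint embedded circles. Of the two framings of such a circle, choose the one for which the spin structure extends over the trace. The map to $\mathbb{R}P^\infty$ extends as the circles are null-homotopic there. The result is spin with $\pi_1=C_2$. Now $\pi_2$ is $H_2$ of the compact double cover, hence finitely generated. Represent generators by disjoint embedded $2$-spheres; their normal bundles have rank $6$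 and $w_2=0$, so they are trivial. After surgery $\pi_2=0$, and $\pi_3$ is $H_3$ of the double cover. Represent generators by disjoint embedded $3$-spheres, which is possible since $3+3<8$; their normal bundles are trivial since $\pi_2(SO(5))=0$. We arrive at $N$ with $\partial N=P(\nu)$, $\pi_1(N)=C_2$ and $\pi_2(N)=\pi_3(N)=0$. Its double cover $\tilde N$ is $3$-connected with boundary $S(\nu)$.

\emph{Step 5: the numbers.} Let $W_1=\tilde N\cup_{S(\nu)}D(\nu)$ with its involution, whose fixed set is $M$ with normal bundle $\nu$. It is simply connected by van Kampen's theorem, because $M$ is. Since $H_i(W_1,\tilde N)\cong H_{i-4}(M)$ vanishes for $i\le3$, we get $H_2(W_1)=H_3(W_1)=0$. So $W_1$ is an $M$-involution. The double cover of the trace of the surgeries, together with $D(\nu)\times[0,1]$, is an oriented bordism from $Y_1$ to $W_1$. Hence $\operatorname{sign}W_1=s$ and $\langle p_1^2,[W_1]\rangle=4s$. By Lemma~\ref{lem:lattice}(d), by \eqref{eq:nu}, and by the signature theorem $\langle p_1(M),[M]\rangle=3s$,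
\[
\delta^2=s,\qquad\delta\cdot q=\tfrac12(3s-s)=s,\qquad q^2=\tfrac14\cdot4s=s .\qedhere
\]
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Orient $M$ and take $W_1$ from Proposition~\ref{prop:start}; it satisfies $\operatorname{sign}W_1=\delta^2$. It suffices to find a unimodular lattice $T$ of rank $b$ and signature $s$, even if and only if the form of $M$ is even, with a characteristic vector $c$ such that $c^2=s$. Then Proposition~\ref{prop:realize} applies with $d=c$, since all the numbers in its hypothesis equal $s$, and it gives the manifold $W$. As in Remark~\ref{rem:mod2}, $T$ need not be the intersection form of $M$.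

\emph{The form of $M$ is odd.} Let $T=b_+\langle1\rangle\oplus b_-\langle-1\rangle$ with $b_\pm=b_2^\pm(M)$; it is odd because $b\ge1$. The vector $c=(1,\dots,1)$ is characteristic, and $c^2=b_+-b_-=s$.

\emph{The form of $M$ is even.} Then $0$ is characteristic for it, so $s=8k$ by (L2). Moreover $8|k|=|s|\le b$, and $b\equiv s\bmod2$ is even. Let $E_8$ be the positive definite even unimodular lattice of rank $8$, and let $T$ be the sum of $|k|$ copies of $\pm E_8$, with the sign of $k$, and of $l$ copies of $\mathbb{U}$, where $8|k|+2l=b$. Let $m$ be the sum of one root, that is, one vector of square $\pm2$, from each summand $\pm E_8$; then $m^2=2k$. Since $T$ is even, $c=2m$ is characteristic, and $c^2=8k=s$. If $b=0$, this reads $T=0$, $c=0$. \qed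

\medskip
In particular every simply connected closed smooth $4$-manifold is the real locus of an $8$-dimensional conjugation manifold, and the Problem has a positive answer.

\begin{thebibliography}{9}

\bibitem{Kreck} Kreck, \emph{Surgery and duality}.

\bibitem{MH} Milnor and Husemoller, \emph{Symmetric Bilinear Forms}.

\bibitem{PS} Wolfgang Pitsch and J\'er\^ome Scherer, \emph{Realizing doubles: a conjugation zoo}, arXiv:1911.13140 (2019).

\bibitem{Wall} Wall, \emph{Surgery on Compact Manifolds}.

\end{thebibliography}
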